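
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Braid monodromy and the stabilizer of the algebraic monodromy of a hypersurface singularity}

\begin{abstract}
A versal unfolding of an isolated hypersurface singularity with Milnor number $\mu$ gives a subgroup of the braid group $\mathrm{Br}_\mu$, the braid monodromy group, and a representation $\rho$ of a free group of rank $\mu$ on the homology of the Milnor fiber. A conjecture of L\"onne says that the braid monodromy group is the stabilizer of $\rho$. We show that this is false. For $f=(y^2-x^3)^2-x^5y$ the braid $\Delta^{312}$, a power of the full twist, stabilizes $\rho$, but no nontrivial power of the full twist is a braid monodromy, so the index is infinite. The reason is that, for plane curves, a power of the full twist in the braid monodromy group produces a central element of the link group. The same argument applies to every irreducible plane curve singularity with at least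 two Puiseux pairs, and suspension gives counterexamples in every number $n\ge 2$ of variables. We also prove the conjecture for $n=1$ and, relying on results from the literature, for simple singularities.
\end{abstract}

\section{The question and the answer}

\subsection{Two invariants of an unfolding}\label{ss:setting}

Let $f:(\mathbb C^n,0)\to(\mathbb C,0)$, $n\ge1$, be a holomorphic germ with an isolated critical point and Milnor number $\mu$, and let
\[
F(x,u)=f(x)+u_1+\sum_{i=2}^{\mu}u_i\,g_i(x),\qquad u=(u_1,u')\in\mathbb C\times\mathbb C^{\mu-1},
\]
be a versal unfolding. Thus $1,g_2,\dots,g_\mu$ represent a basis of $\mathcal O_{\mathbb C^n,0}/(\partial_1f,\dots,\partial_nf)$. We localize as usual. The variable $x$ ranges over a small closed Milnor ball $B$, $u_1$ over a closed disk $D\subset\mathbb C$, and $u'$ over a small open ball $U\subset\mathbb C^{\mu-1}$ about $0$, all chosen compatibly. Put $X_u=\{x\in B: F(x,u)=0\}$. The \emph{discriminant} $\mathcal D\subset D\times U$ is the set of $u$ for which $X_u$ is singular, i.e.\ for which $F(\cdot,u)$ has a critical point in $B$ with critical value $0$. For every $u'\in U$ the set $\mathcal D\cap(D\times\{u'\})$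 lies in the interior of $D$.

For generic $u'$ the disk $D_{u'}=D\times\{u'\}$ meets $\mathcal D$ in exactly $\mu$ points. Let $\mathcal B\subset U$ be the set of non-generic $u'$. Fix $u'_0\in U\setminus\mathcal B$ and a base point $*\in\partial D$. There are now two ways to move.

\emph{Move $u'$.} Along a loop in $U\setminus\mathcal B$ the $\mu$ points $D_{u'}\cap\mathcal D$ move inside the interior of $D$. Let $\mathrm{Br}_\mu$ be the mapping class group, relative to $\partial D$, of the disk $D$ with the $\mu$ marked points $D_{u_0'}\cap\mathcal D$. We obtain a homomorphism $\pi_1(U\setminus\mathcal B,u_0')\to\mathrm{Br}_\mu$. Its image is the \emph{braid monodromy group} $\mathrm{BMG}(f)$.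

\emph{Move $u_1$.} Let $F_\mu=\pi_1(D_{u'_0}\setminus\mathcal D,*)$, a free group of rank $\mu$, let $X_*=X_{(*,u'_0)}$ be the Milnor fiber, and let $H=\tilde H_{n-1}(X_*;\mathbb Z)\cong\mathbb Z^\mu$. The monodromy of the fibration $u\mapsto X_u$ over $D_{u_0'}\setminus\mathcal D$ is the \emph{algebraic monodromy homomorphism} $\rho:F_\mu\to\mathrm{Aut}(H)$.

Mapping classes fix $*$, so $\mathrm{Br}_\mu$ acts on $F_\mu$. Put $\mathrm{Stab}(\rho)=\{\beta\in\mathrm{Br}_\mu:\rho\circ\beta=\rho\}$. We only compare subgroups, so it never matters whether a loop gives a braid or its inverse.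

\begin{conjecture}[L\"onne \cite{Lonne}]
The braid monodromy group is the stabilizer of the algebraic monodromy homomorphism: $\mathrm{BMG}(f)=\mathrm{Stab}(\rho)$.
\end{conjecture}

\subsection{Why one expects it, and why it fails}

One inclusion is general. When $u'$ runs through a loop, the base point $(*,u')$ stays in the contractible set $\{*\}\times U$, which misses $\mathcal D$. So $X_*$ comes back to itself in a trivial way, and the monodromy along a loop $x\in F_\mu$ is the same as along the transported loop. Hence $\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho)$. For $A_2$ both groups can be computed by hand and are equal (Section~\ref{s:A2}). So the conjecture asks whether $\rho$ sees everything.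

The argument for the inclusion does not use homology. It applies to the geometric monodromy $\rho_{geo}$ with values in the mapping class group of $X_*$ relative to $\partial X_*$, and gives
\begin{equation}\label{eq:chain}
\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho_{geo})\subset\mathrm{Stab}(\rho).
\end{equation}
For $n=2$ the fiber is a surface, and homology loses information: a Dehn twist along a separating curve acts trivially on $H_1$. To exploit this we look at one particular braid, the full twist $\Delta^2$, i.e.\ the Dehn twist along a curve parallel to $\partial D$. It acts on $F_\mu$ as conjugation by $\omega^{\pm1}$, where $\omega\in F_\mu$ is the class of $\partial D$. For $\mu\ge2$ it has infinite order, since $F_\mu$ has trivial center. Moreover $h=\rho_{geo}(\omega)$ is the geometric monodromy of the Milnor fibration of $f$, and $h_*=\rho(\omega)$ is the classical monodromy operator. Consequently, for $n=2$ and $\mu\ge2$: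
\begin{itemize}
\item if $h_*^N=1$, then $\Delta^{2N}\in\mathrm{Stab}(\rho)$;
\item if $\Delta^{2N}\in\mathrm{Stab}(\rho_{geo})$ with $N\ge1$, then $h^N$ commutes with the Dehn twists along all vanishing cycles. We show that some power of $h$ is then a product of boundary twists. Since $\pi_1(S^3\setminus L)$, $L$ the link of $f$, is the semidirect product $\pi_1(X_*)\rtimes\mathbb Z$ defined by $h$, this group has nontrivial center.
\end{itemize}
A knot whose group has nontrivial center is the unknot or a torus knot \cite{BZ}. So an irreducible plane curve whose knot is neither, and whose $h_*$ has finite order, is a counterexample.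

\subsection{Results}

\begin{theorem}\label{t:main}
Let $f=(y^2-x^3)^2-x^5y$; here $n=2$ and $\mu=16$. Then
\[
\mathrm{Stab}(\rho)\cap\langle\Delta^2\rangle=\langle\Delta^{312}\rangle,\qquad \mathrm{BMG}(f)\cap\langle\Delta^2\rangle=\{1\}.
\]
So $\mathrm{BMG}(f)\subsetneq\mathrm{Stab}(\rho)$, and the index is infinite.
\end{theorem}

\begin{theorem}\label{t:curves}
Let $f$ be a plane curve singularity $(n=2)$ with $\mu\ge2$ and link $L\subset S^3$.
\begin{enumerate}
\item[(a)] $\Delta^{2N}\in\mathrm{Stab}(\rho)$ if and only if $h_*^N=\pm1$.
\item[(b)] If $\mathrm{BMG}(f)\cap\langle\Delta^2\rangle\ne\{1\}$, then $\pi_1(S^3\setminus L)$ has nontrivial center.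
\item[(c)] If $h_*$ has finite order and $\pi_1(S^3\setminus L)$ has trivial center, then $\mathrm{BMG}(f)$ has infinite index in $\mathrm{Stab}(\rho)$. This applies to every irreducible plane curve singularity with at least two Puiseux pairs.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{t:susp}
For every $f$ in $n$ variables, the unfolding and localization of $f+z^2$ can be chosen such that $\mathrm{BMG}(f+z^2)=\mathrm{BMG}(f)$ and $\mathrm{Stab}(\rho_{f+z^2})=\mathrm{Stab}(\rho_f)$ as subgroups of the same $\mathrm{Br}_\mu$. Hence the conjecture fails, with infinite index, for all $f+z_1^2+\dots+z_k^2$ with $f$ as in Theorem~\ref{t:main} or Theorem~\ref{t:curves}(c).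
\end{theorem}

\begin{theorem}\label{t:one}
For $n=1$ the conjecture holds for every $f$.
\end{theorem}

\begin{corollary}
The equality $\mathrm{BMG}(f)=\mathrm{Stab}(\rho)$ holds for all isolated hypersurface singularities in $n$ variables if and only if $n=1$.
\end{corollary}

\begin{proof}
For $n=1$ this is Theorem~\ref{t:one}. For $n\ge2$ add $n-2$ squares to the $f$ of Theorem~\ref{t:main} and apply Theorem~\ref{t:susp}.
\end{proof}

The proof of the next statement quotes several substantial theorems.

\begin{theorem}\label{t:ADE}
The conjecture holds for simple (ADE) singularities in any number of variables.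
\end{theorem}

Section~\ref{s:A2} treats $A_2$. Section~\ref{s:facts} collects standard facts and proves \eqref{eq:chain}. Sections~\ref{s:surface} and~\ref{s:center} contain the surface argument and the proofs of Theorem~\ref{t:curves}(a), (b), and Section~\ref{s:knots} the knot theory. Suspension, the case $n=1$ and simple singularities follow in Sections~\ref{s:susp}--\ref{s:ADE}.

\section{The smallest case: \texorpdfstring{$A_2$}{A2}}\label{s:A2}

This section is an illustration and is not used later. It relies on the textbook facts on vanishing cycles recalled in Section~\ref{ss:bundle}.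

Let $f=x^3+y^2$ and $F=x^3+y^2+u_1+u_2x$, so $\mu=2$. Write $\mathrm{Br}_2=\langle\sigma\rangle\cong\mathbb Z$, with $\sigma$ a half twist and $\Delta^2=\sigma^2$.

\emph{The braid monodromy.} The critical points of $F(\cdot,u)$ are $(\pm\xi,0)$ with $3\xi^2=-u_2$, and $\xi^3+u_2\xi=\tfrac23u_2\xi$. So $D_{u_2}\cap\mathcal D=\{\pm\tfrac23u_2\xi\}$ and $\mathcal B=\{0\}$. When $u_2$ goes once around $0$, the argument of $u_2\xi$ grows by $2\pi+\pi=3\pi$. The two points make three half turns, and $\mathrm{BMG}(f)=\langle\sigma^3\rangle$.

\emph{The stabilizer.} The fiber $y^2=-(x^3+u_2x+u_1)$ is a double cover of a disk branched at three points, i.e.\ a torus with one hole. Its intersection form is unimodular. So the two vanishing cycles of a distinguished system, which form a basis of $H$, satisfy $\langle\delta_1,\delta_2\rangle=\pm1$. Choose signs such that $\langle\delta_2,\delta_1\rangle=1$. In the basis $\delta_1,\delta_2$ the pair $(\rho(x_1),\rho(x_2))$ is $(a,b)$ or $(a^{-1},b^{-1})$ with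
\[
a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad b=\begin{pmatrix}1&0\\-1&1\end{pmatrix},\qquad aba=bab=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
Below we use only $aba=bab$ and $a\ne b$. Both also hold for $a^{-1},b^{-1}$, so we may write $(a,b)$ for the pair in either case. Up to inversion $\sigma$ sends $x_1\mapsto x_1x_2x_1^{-1}$ and $x_2\mapsto x_1$. So it acts on pairs of matrices by $(A,A')\mapsto(AA'A^{-1},A)$. From $aba=bab$ we get
\[
(a,b)\mapsto(aba^{-1},a)\mapsto(b,aba^{-1})\mapsto(a,b),
\]
by $aba\,b^{-1}a^{-1}=bab\,b^{-1}a^{-1}=b$ in the second step and $bab\,a^{-1}b^{-1}$ rewritten as follows in the third: the first entry is $b(aba^{-1})b^{-1}=(bab)a^{-1}b^{-1}=(aba)a^{-1}b^{-1}=a$. The first step changes the pair, because $a\ne b$. Hence the orbit has three elements and $\mathrm{Stab}(\rho)=\langle\sigma^3\rangle=\mathrm{BMG}(f)$.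

\emph{The full twist.} By this computation $\Delta^{2N}=\sigma^{2N}$ lies in $\mathrm{Stab}(\rho)$ if and only if $3\mid N$. The matrix $ab$ has characteristic polynomial $t^2-t+1$, and so has $a^{-1}b^{-1}$. So $h_*$ has order $6$, $h_*^3=-1$, and $3\mid N$ is the condition $h_*^N=\pm1$ of Theorem~\ref{t:curves}(a).

Geometrically, let $c_1,c_2$ be simple closed curves representing $\delta_1,\delta_2$. On a torus with one hole they can be isotoped to meet once, and, up to inversion and the order of the factors, $h=T_{c_1}T_{c_2}$. The chain relation $(T_{c_1}T_{c_2})^6=T_\partial$ says that $h^6$ is the boundary twist or its inverse. The twist $T_\partial$ acts on $\pi_1(X_*,p)$, $p\in\partial X_*$, as conjugation by $d^{\pm1}$, where $d$ is the class of $\partial X_*$. The link is the trefoil, with group $\pi_1(X_*,p)\rtimes\langle t\rangle$, where $t$ acts by $h$. Hence, for a suitable sign $\epsilon=\pm1$, the element $d^{\epsilon}t^6$ commutes with $\pi_1(X_*,p)$. It also commutes with $t$, because $h$ fixes $\partial X_*$. So it is a nontrivial central element of the trefoil group. Theorem~\ref{t:curves}(b) says that a nontrivial power of the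 full twist in the braid monodromy group \emph{always} comes with such a central element.

\section{Standard facts and the general inclusion}\label{s:facts}

\subsection{Fiber bundle and vanishing cycles}\label{ss:bundle}

Over $(D\times U)\setminus\mathcal D$ the map $\{(x,u)\in B\times D\times U:F=0\}\to D\times U$ is a submersion. The fibers are transversal to $\partial B$ for all $u\in D\times U$. So the part over $\partial B$ is a bundle over all of the contractible base $D\times U$, hence trivial. We therefore have a bundle with trivialized boundary and a monodromy
\[
\rho^{tot}_{geo}:\pi_1\big((D\times U)\setminus\mathcal D,(*,u_0')\big)\to\mathrm{Mod}(X_*)=\pi_0\,\mathrm{Diff}^+(X_*,\partial X_*).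
\]
Let $\rho_{geo}:F_\mu\to\mathrm{Mod}(X_*)$ be its pullback. Then $\rho$ is $\rho_{geo}$ followed by the action on $H$. Note that
\begin{equation}\label{eq:contract}
\{*\}\times U\ \text{ and }\ \partial D\times U\ \text{ are disjoint from }\mathcal D .
\end{equation}

Put $\varphi=f+\sum_{i\ge2}u_ig_i$ at $u'=u_0'$. Then $X_{(u_1,u_0')}=\varphi^{-1}(-u_1)\cap B$, and $\varphi$ is a Morse function on $B$ with $\mu$ distinct critical values. An embedded path $\gamma$ from $*$ to a point of $D_{u_0'}\cap\mathcal D$, otherwise avoiding $\mathcal D$ and $\partial D$, determines a simple loop $x_\gamma\in F_\mu$ and a vanishing cycle $\delta_\gamma\in H$, defined up to sign. We call such a $\gamma$ an \emph{admissible path}. We use the following textbook facts.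
\begin{itemize}
\item Every admissible path belongs to a distinguished system $\gamma_1,\dots,\gamma_\mu$. For such a system the $x_i=x_{\gamma_i}$ freely generate $F_\mu$, and the $\delta_i=\delta_{\gamma_i}$ form a $\mathbb Z$-basis of $H$. In particular every $\delta_\gamma$ is primitive.
\item $\rho(x_\gamma)=T_{\delta_\gamma}$, the Picard--Lefschetz transformation $T_\delta(y)=y\pm\langle y,\delta\rangle\delta$ with a sign depending only on $n$. Here $\langle\ ,\ \rangle$ is the intersection form. It is symmetric with $\langle\delta_\gamma,\delta_\gamma\rangle=\pm2$ for $n$ odd, skew for $n$ even, and preserved by $\rho(F_\mu)$.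
\item For $n=2$, $\rho_{geo}(x_i)$ is the Dehn twist $T_{c_i}$ along a simple closed curve $c_i\subset X_*$ with $[c_i]=\pm\delta_i$.
\end{itemize}

\subsection{Braid monodromies stabilize everything}

\begin{lemma}\label{l:incl}
$\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho_{geo})\subset\mathrm{Stab}(\rho)$. Moreover $\delta_{\beta(\gamma)}=\pm\delta_\gamma$ for all $\beta\in\mathrm{BMG}(f)$ and all admissible $\gamma$.
\end{lemma}

\begin{proof}
The space $E=(D\times(U\setminus\mathcal B))\setminus\mathcal D$ is a bundle over $U\setminus\mathcal B$ with fiber the $\mu$-punctured disk and section $s(u')=(*,u')$. Let $\alpha$ be a loop in $U\setminus\mathcal B$ with braid $\beta$. For $x\in F_\mu$ we have $s(\alpha)\,x\,s(\alpha)^{-1}=\beta^{\pm1}(x)$ in $\pi_1(E)$. By \eqref{eq:contract} the loop $s(\alpha)$ is contractible in $(D\times U)\setminus\mathcal D$, so $\rho_{geo}^{tot}(s(\alpha))=1$ and $\rho_{geo}\circ\beta=\rho_{geo}$. The second inclusion holds because $\rho$ is a composition of $\rho_{geo}$ with another homomorphism.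

Along $\alpha$ the path $\gamma$ is carried through paths $\gamma_t$ in $D_{\alpha(t)}$ from $(*,\alpha(t))$ to $\mathcal D$, ending with $\beta^{\pm1}(\gamma)$. Their vanishing cycles form a continuous family. Hence transport along $s(\alpha)$, which is trivial, takes $\delta_\gamma$ to $\pm\delta_{\beta^{\pm1}(\gamma)}$.
\end{proof}

\subsection{The intersection graph is connected}

The next statement, due to Gabrielov and Lazzeri, will spread information from one vanishing cycle to all others. We recall a proof. The idea is that braid monodromy permutes the critical points transitively, so that all vanishing cycles lie in one orbit.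

\begin{lemma}\label{l:graph}
For a distinguished system, the graph on $\{1,\dots,\mu\}$ in which $i\ne j$ are joined if and only if $\langle\delta_i,\delta_j\rangle\ne0$ is connected.
\end{lemma}

\begin{proof}
Let $\mathcal C=\{(x,u')\in B\times U:d_xF=0\}$; the parameter $u_1$ does not enter. We first show that $\mathcal C$ is smooth and connected. Every coordinate function can be written as $x_k=c_1+\sum_{j\ge2}c_jg_j+\sum_ia_i\,\partial_if$ with constants $c_j$ and germs $a_i$. Take linear parts and use $\partial_if(0)=0$. We see that the covectors $dg_j(0)$ and $d(\partial_if)(0)$ span $(\mathbb C^n)^*$. So the Jacobian matrix of $(\partial_1F,\dots,\partial_nF)$ with respect to $(x,u')$ has rank $n$ at $(0,0)$, hence near $(0,0)$. Since $0$ is the only critical point of $f$ in $B$ and $U$ is small, $\mathcal C$ lies in a small neighborhood of $(0,0)$. So $\mathcal C$ is smooth of dimension $\mu-1$ and does not meet $\partial B\times U$. The projection $\mathcal C\to U$ is finite, and its fiber over $0$ is the single point $0$. A finite map between complex manifolds of the same dimension is open and closed. So each component of $\mathcal C$ maps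 onto $U$ and contains $(0,0)$, and $\mathcal C$ is connected.

The set $\mathcal B$ is a proper analytic subset of $U$, given by the vanishing of the discriminant of the monic polynomial whose roots are the $\mu$ critical values. So the part of $\mathcal C$ over $U\setminus\mathcal B$ is still connected. It is a covering of $U\setminus\mathcal B$ whose fiber over $u'$ is identified with $D_{u'}\cap\mathcal D$. Therefore $\mathrm{BMG}(f)$ permutes the $\mu$ points $D_{u_0'}\cap\mathcal D$ transitively. Given $i,j$, choose $\beta\in\mathrm{BMG}(f)$ such that $\gamma=\beta(\gamma_i)$ ends where $\gamma_j$ ends. Let $y\in F_\mu$ be the class of the loop that runs along $\gamma$ until close to the common end point, then close to this point to $\gamma_j$, and back along $\gamma_j$. Close to the end point the vanishing cycle is unique up to sign. So $\delta_j=\pm\rho(y^{\pm1})\delta_\gamma$, and $\delta_\gamma=\pm\delta_i$ by Lemma~\ref{l:incl}. Thus all $\delta_i$ lie in one $\rho(F_\mu)$-orbit up to sign.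

Suppose now that $\{1,\dots,\mu\}=I\sqcup J$ with $I,J$ nonempty and mutually orthogonal. The span of $\{\delta_i\}_{i\in I}$ is preserved by $T_{\delta_i}$, $i\in I$, and fixed by $T_{\delta_j}$, $j\in J$. So it is $\rho(F_\mu)$-invariant and contains all $\delta_j$, contradicting linear independence.
\end{proof}

\begin{lemma}\label{l:T}
Let $\mu\ge2$. For every admissible $\gamma$ we have $T_{\delta_\gamma}\ne1$. If $v\in H$ is primitive and $T_v=T_{\delta_\gamma}$, where $T_v(y)=y\pm\langle y,v\rangle v$ with the same sign, then $v=\pm\delta_\gamma$. Consequently
\begin{equation}\label{eq:stab}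
\mathrm{Stab}(\rho)=\{\beta\in\mathrm{Br}_\mu:\ \delta_{\beta(\gamma_i)}=\pm\delta_{\gamma_i},\ i=1,\dots,\mu\}
\end{equation}
for every distinguished system $\gamma_1,\dots,\gamma_\mu$.
\end{lemma}

\begin{proof}
The image of $T_v-1$ is $\langle H,v\rangle\,v$. For $v=\delta_\gamma$ the ideal $\langle H,v\rangle\subset\mathbb Z$ is nonzero by Lemma~\ref{l:graph}, as $\delta_\gamma$ belongs to a distinguished basis with at least two elements. So the image of $T_{\delta_\gamma}-1$ has rank one. If it is also the image of $T_v-1$, then $v$ and $\delta_\gamma$ are proportional. Both are primitive, so $v=\pm\delta_\gamma$. Finally $\beta(x_\gamma)=x_{\beta(\gamma)}$, so $\rho\circ\beta=\rho$ means $T_{\delta_{\beta(\gamma_i)}}=T_{\delta_{\gamma_i}}$ for all $i$.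
\end{proof}

For $n$ even the hypothesis $\mu\ge2$ is needed: if $\mu=1$, the form is zero and $T_\delta=1$.

\subsection{Choices}\label{ss:choices}

Theorems~\ref{t:main} and~\ref{t:curves} are proved for every admissible choice of unfolding and localization. In Theorems~\ref{t:one} and~\ref{t:ADE} we choose convenient ones. This is harmless: if $g_i'$ is another choice of the $g_i$, then uniqueness of miniversal unfoldings, up to right equivalence and addition of functions of the parameters, gives
\[
f+\sum_{i\ge2}u_ig_i'=\Big(f+\sum_{i\ge2}\psi_i(u')g_i\Big)\circ\Phi_{u'}+\alpha(u')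
\]
with $\psi$ and $(x,u')\mapsto(\Phi_{u'}(x),u')$ biholomorphic. So $(u_1,u')\mapsto(u_1+\alpha(u'),\psi(u'))$ carries one discriminant to the other, is a translation on each line $u'=\mathrm{const}$, and is covered by isomorphisms of the fibers. Right equivalent functions have isomorphic versal unfoldings. Moving $u_0'$ in $U\setminus\mathcal B$ or $*$ in $\partial D$ changes both groups by the same isomorphism of braid groups. Independence of the localization is standard, and is implicit in the phrase ``the braid monodromy group of $f$''.

\section{Mapping classes fixing a generating system of curves}\label{s:surface}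

Let $n=2$, $\mu\ge2$ and $\Delta^{2N}\in\mathrm{BMG}(f)$. By Lemma~\ref{l:incl}, $h^N$ commutes with the twists $T_{c_i}$, so it fixes every curve $c_i$ up to isotopy. In this section we find out what that says about $h$. The curves $c_i$ may meet in a complicated way, but their classes generate $H_1$ and their intersection graph is connected. That is enough.

A simple closed curve in a compact surface is \emph{essential} if it is neither null-homotopic nor parallel to a boundary component. We write $i(\cdot,\cdot)$ for geometric and a dot for algebraic intersection numbers. Mapping class groups are relative to the boundary, as in \cite{FM}.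

\begin{proposition}\label{p:rigid}
Let $X$ be a compact connected oriented surface with $\partial X\ne\emptyset$. Let $c_1,\dots,c_\mu$ $(\mu\ge2)$ be simple closed curves whose classes generate $H_1(X;\mathbb Z)$, such that the graph ``$i,j$ joined if and only if $[c_i]\cdot[c_j]\ne0$'' is connected. If $\theta\in\mathrm{Mod}(X)$ fixes the isotopy class of every unoriented $c_i$, then some power $\theta^m$, $m\ge1$, is a product of powers of Dehn twists along boundary components.
\end{proposition}

Connectedness is needed. Let $X$ have genus $2$ and one boundary circle, let $c_1,c_2$ be standard generators of a one-holed torus in $X$, and $c_3,c_4$ of a disjoint one. The classes generate $H_1(X)$, and the twist along the boundary $a$ of the first one-holed torus fixes all $c_i$. But $T_a^k(b)\ne b$ for $k\ne0$ and any $b$ with $i(a,b)>0$, by the formula $i(T_a^k(b),b)=|k|\,i(a,b)^2$ of \cite[Prop.~3.2]{FM}, whereas boundary twists fix every curve.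

The plan is as follows. The curves $c_i$ cut $X$ into disks and boundary annuli, so a curve $a$ is controlled by the numbers $i(a,c_i)$: only finitely many $a$ have $\sum_i i(a,c_i)\le K$. Since $\theta$ preserves this sum, every curve has a finite $\theta$-orbit. Applying this to a pants decomposition and dual curves finishes the proof.

\begin{proof}
Each $[c_i]$ has nonzero intersection number with some $[c_j]$. So all $c_i$ are essential, $X$ has genus at least $1$, and $\chi(X)\le2-2-1<0$.

\emph{Step 1: every essential simple closed curve $a$ has $i(a,c_j)>0$ for some $j$.} Suppose not. Then each $c_i$ can, individually, be isotoped off $a$.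

If $a$ is nonseparating, there is a closed curve $b$ with $[a]\cdot[b]=1$. But $[b]$ is a combination of the $[c_i]$, and $[a]\cdot[c_i]=0$ for all $i$, a contradiction.

Let $a$ be separating, $X=X_1\cup_aX_2$. Each $c_i$ can be isotoped into $X_1$ or into $X_2$, and curves on different sides have algebraic intersection number $0$. Since the graph is connected, all $c_i$ lie on one side, say in $X_1$. So $H_1(X_1)\to H_1(X)$ is onto and, $X_1$ being connected, $H_1(X,X_1)=0$. By excision $H_1(X_2,a)=0$, so $H_1(a)\to H_1(X_2)$ is onto. If $X_2$ has genus $g$ and $r\ge1$ boundary circles, then $H_1(X_2)$ has rank $2g+r-1\le1$. So $X_2$ is a disk or an annulus whose second boundary circle lies in $\partial X$, and $a$ is not essential, a contradiction.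

\emph{Step 2: the complement of the curves.} Fix a hyperbolic metric on $X$ with geodesic boundary and replace the $c_i$ by their geodesic representatives. Let $G$ be their union. It is disjoint from $\partial X$. If $[c_i]\cdot[c_j]\ne0$, then $c_i$ and $c_j$ are different geodesics which meet. So $G$ is connected and each $c_i$ contains a point where it meets a different $c_j$. Taking all points where different $c_i$ meet as vertices, $G$ is a finite graph all of whose edges are open intervals.

Let $W$ be a component of $X\setminus G$. Cutting $X$ open along $G$ gives a compact surface with corners on its boundary; let $\widehat W$ be its component that contains $W$. We claim that \emph{$\widehat W$ is a closed disk, or a closed annulus with one boundary circle in $\partial X$ and the other coming from $G$.} Let $C$ be a boundary circle of $\widehat W$ coming from $G$ (there is one, as $G\ne\emptyset$ and $X$ is connected), and let $a\subset W$ be a simple closed curve parallel to $C$.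
\begin{itemize}
\item If $a$ bounds a disk in $X$, the disk lies in $W$ or contains the connected set $G$. In the latter case the $c_i$ would be null-homotopic.
\item If $a$ cobounds an annulus with a component of $\partial X$, the annulus lies in $W$ or contains $G$. In the latter case the $c_i$ would not be essential.
\item Otherwise $a$ is essential and disjoint from $G$, contradicting Step 1.
\end{itemize}
So $a$ bounds in $W$ a disk, or an annulus together with a component of $\partial X$. This disk or annulus is a compact subset of $W$. It cannot contain the half-open collar between $a$ and $C$, so it lies on the side of $a$ away from $C$. Adding the collar gives the claim.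

\emph{Step 3: for each $K$ there are only finitely many isotopy classes of essential $a$ with $L(a):=\sum_ii(a,c_i)\le K$.} Leaving aside the classes of the $c_i$, let $a$ be a geodesic different from all $c_i$. We push $a$ into $G$ and count the resulting loops. The geodesic $a$ meets each $c_i$ transversally in exactly $i(a,c_i)$ points, since geodesics are in minimal position. So $a\cap G$ consists of at most $K$ points, and of at least one by Step 1. These points cut $a$ into at most $K$ arcs. Each is a properly embedded arc in some $\widehat W$ with both endpoints on the circle $C$ coming from $G$. The two endpoints are different in $\widehat W$: they could agree in $X$ only if $a\cap G$ is one point, and there the two ends of the arc arrive from opposite sides of some $c_i$. In a disk such an arc is homotopic, relative to its endpoints, to an arc of $C$. In an annulus a properly embedded arc with both endpoints on $C$ cuts off a disk, and the same is true. Replacing all arcs in this way, we see that $a$ is freely homotopic to a loop in $G$ composed of at most $K$ pieces, each an arc of some $C$.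

Let $e$ be the number of edges of $G$. Each edge occurs twice along the circles $C$, so each $C$ has at most $2e$ corners, and the loop passes at most $2eK$ times through a vertex. It passes through a vertex at least once, since otherwise it would lie in one edge and $a$ would be null-homotopic. Between two consecutive passages the loop stays in one edge. This part is homotopic, relative to its endpoints, to a constant path or to one traversal of the edge. So the free homotopy class of the loop is one of finitely many. Freely homotopic essential simple closed curves are isotopic \cite[Prop.~1.10]{FM}.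

\emph{Step 4: conclusion.} We have $L(\theta(a))=\sum_ii(\theta(a),\theta(c_i))=L(a)$. So $\theta$ permutes each finite set $\{a:L(a)\le K\}$, and every essential $a$ has a finite $\theta$-orbit. Choose a pants decomposition $p_1,\dots,p_k$ of $X$ and dual curves $q_j$ with $i(q_j,p_j)\in\{1,2\}$ and $q_j\cap p_l=\emptyset$ for $l\ne j$; here $q_j$ lies in the one-holed torus or four-holed sphere obtained by gluing the pants along $p_j$. Some power $\psi=\theta^m$ fixes all isotopy classes $p_j$ and $q_j$. Replacing $m$ by $2m$, we may assume that it preserves the orientations of the $p_j$. Then $\psi$ is represented by a diffeomorphism fixing $\bigcup p_j\cup\partial X$ pointwise. It preserves the sides of each $p_j$, hence each pair of pants and each of its boundary circles. The mapping class group of a pair of pants relative to its boundary is $\mathbb Z^3$, generated by the boundary twists. So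
\[
\psi=\prod_jT_{p_j}^{k_j}\cdot(\text{boundary twists of }X).
\]
These factors commute, and all except $T_{p_j}^{k_j}$ fix $q_j$. Therefore $0=i(\psi(q_j),q_j)=i(T_{p_j}^{k_j}(q_j),q_j)=|k_j|\,i(p_j,q_j)^2$ by \cite[Prop.~3.2]{FM}, and all $k_j$ vanish.
\end{proof}

\section{Powers of the full twist}\label{s:center}

\begin{proof}[Proof of Theorem~\ref{t:curves}(a)]
The braid $\Delta^{2N}$ acts on $F_\mu$ as conjugation by $\omega^{\pm N}$. So it lies in $\mathrm{Stab}(\rho)$ if and only if $h_*^N$ commutes with all $\rho(x_i)=T_{\delta_i}$. Since $h_*$ preserves the intersection form, $h_*^NT_{\delta_i}h_*^{-N}=T_{h_*^N\delta_i}$. By Lemma~\ref{l:T} the condition is $h_*^N\delta_i=\varepsilon_i\delta_i$ with $\varepsilon_i=\pm1$, for all $i$. It certainly holds if $h_*^N=\pm1$. Conversely, if it holds, then $\langle\delta_i,\delta_j\rangle=\varepsilon_i\varepsilon_j\langle\delta_i,\delta_j\rangle$, so $\varepsilon_i=\varepsilon_j$ whenever $i,j$ are joined in the graph of Lemma~\ref{l:graph}. The graph is connected, so all $\varepsilon_i$ are equal. As the $\delta_i$ form a basis, $h_*^N=\pm1$.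
\end{proof}

This argument did not use $n=2$. The next one does, because it needs $X_*$ to be a surface.

\begin{proof}[Proof of Theorem~\ref{t:curves}(b)]
Let $\Delta^{2N}\in\mathrm{BMG}(f)$ with $N\ge1$, and let $X=X_*$, a compact connected surface with nonempty boundary. By Lemma~\ref{l:incl}, $\Delta^{2N}$ stabilizes $\rho_{geo}$. So $h^N$ commutes with $\rho_{geo}(x_i)=T_{c_i}$, that is, $T_{h^N(c_i)}=T_{c_i}$. The $c_i$ are essential, because $[c_i]\cdot[c_j]\ne0$ for some $j$ by Lemma~\ref{l:graph}. Hence $h^N(c_i)$ is isotopic to $c_i$ \cite[Fact~3.6]{FM}. The classes $[c_i]=\pm\delta_i$ form a basis of $H_1(X)$ and their graph is connected, so Proposition~\ref{p:rigid} applies to $h^N$. For some $M\ge1$, $h^M$ is a product of boundary twists.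

Let $p$ be a point of a boundary component $\partial_1$ of $X$ and $d\in\pi_1(X,p)$ the class of $\partial_1$. Twists along other boundary components act trivially on $\pi_1(X,p)$, and the twist along $\partial_1$ acts as conjugation by $d^{\pm1}$. So there is $k\in\mathbb Z$ such that $h^M$ acts on $\pi_1(X,p)$ as conjugation by $d^k$. Write $h_\#$ for the action of $h$ on $\pi_1(X,p)$. Then $h_\#(d)=d$, since $h$ fixes $\partial X$ pointwise.

By \eqref{eq:contract} the bundle over $\partial D\times\{u_0'\}$ is isomorphic, through $\partial D\times U$, to the bundle over $\partial D\times\{0\}$, which is the Milnor fibration of $f$ in $B$. That fibration is equivalent to the fibration of the link exterior \cite[\S5]{Milnor}, and its total space is the mapping torus of $h$. Hence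
\[
\pi_1(S^3\setminus L)\cong\pi_1(X,p)\rtimes\langle t\rangle,\qquad t\,y\,t^{-1}=h_\#(y)\quad(y\in\pi_1(X,p)),
\]
after replacing $t$ by $t^{-1}$ if necessary. Put $z=d^{-k}t^M$. It commutes with $\pi_1(X,p)$, because $t^M$ acts as conjugation by $d^k$. It commutes with $t$, because $tdt^{-1}=d$. It is nontrivial, because its image in $\langle t\rangle\cong\mathbb Z$ is $M\ne0$. So $z$ is a nontrivial central element.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{t:curves}(c), first sentence]
Let $h_*^N=1$, $N\ge1$, and let $\pi_1(S^3\setminus L)$ have trivial center. By (a) all $\Delta^{2Nk}$, $k\in\mathbb Z$, lie in $\mathrm{Stab}(\rho)$. By (b) no quotient of two different ones lies in $\mathrm{BMG}(f)$. So they represent infinitely many cosets of $\mathrm{BMG}(f)$.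
\end{proof}

\section{Knot groups with trivial center}\label{s:knots}

It remains to find plane curves with $h_*$ of finite order whose link group has trivial center. For an irreducible $f$ the link is a knot $K$, and the characteristic polynomial of $h_*$ is its Alexander polynomial $A_K$, since $K$ is a fibered knot with fiber $X_*$ and monodromy $h$. By Burde and Zieschang \cite{BZ}, \emph{a knot whose group has nontrivial center is a torus knot or the unknot}. We exclude both by means of $A_K$. Recall that for coprime $p,q\ge2$ the polynomial
\begin{equation}\label{eq:torus}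
A_{T(p,q)}(t)=\frac{(t^{pq}-1)(t-1)}{(t^p-1)(t^q-1)}
\end{equation}
has degree $(p-1)(q-1)$, and that its roots are the $pq$-th roots of unity that are neither $p$-th nor $q$-th roots of unity. The maximal order of a root is $pq$.

\begin{proof}[Proof of Theorem~\ref{t:main}]
\emph{The knot.} Substitute $x=t^4$, $y=t^6(1+tw)$. Then $y^2-x^3=t^{13}(2w+tw^2)$, so
\[
f=t^{26}\big((2w+tw^2)^2-(1+tw)\big).
\]
At $t=0$ the bracket is $4w^2-1$, with simple root $w=\tfrac12$. By the implicit function theorem there is a solution $w(t)$ with $w(0)=\tfrac12$. So $f$ has the root
\[
y=t^6+\tfrac12t^7+\cdots=x^{3/2}+\tfrac12x^{7/4}+\cdots.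
\]
Replacing $t$ by $\zeta t$ with $\zeta^4=1$ multiplies the coefficient of $t^7$ by $\zeta^7=\zeta^{-1}$, so this root has four different conjugates. Since $f$ is monic of degree $4$ in $y$, it is irreducible, with characteristic $(4;6,7)$. Its link $K$ is the $(2,13)$-cable of the trefoil $T(2,3)$: the cabling parameters are $(p_1,a_1)=(2,3)$ and $(p_2,a_2)=(2,1+3\cdot2\cdot2)$ \cite{EN}.

\emph{The stabilizer.} By Seifert's cabling formula
\[
A_K(t)=A_{T(2,13)}(t)\,A_{T(2,3)}(t^2)=\frac{t^{13}+1}{t+1}\,(t^4-t^2+1)=\Phi_{26}(t)\,\Phi_{12}(t),
\]
with $\Phi_m$ the $m$-th cyclotomic polynomial. Its degree is $12+4=16=\mu$. It is squarefree, so $h_*$ is diagonalizable over $\mathbb C$, with eigenvalues the primitive $12$th and $26$th roots of unity. Therefore $h_*^N=1$ if and only if $12\mid N$ and $26\mid N$, i.e.\ $156\mid N$. And $h_*^N=-1$ never happens: it would require $N\equiv6$ modulo $12$, so $N$ even, and $N\equiv13$ modulo $26$, so $N$ odd. By Theorem~\ref{t:curves}(a), $\mathrm{Stab}(\rho)\cap\langle\Delta^2\rangle=\langle\Delta^{312}\rangle$.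

\emph{The center.} If $A_K=A_{T(p,q)}$, then comparing maximal orders of roots gives $pq=26$, so $\{p,q\}=\{2,13\}$ and the degree would be $12\ne16$. So $K$ is not a torus knot. It is not the unknot, as $A_K\ne1$. Hence the group of $K$ has trivial center. By Theorem~\ref{t:curves}(b), $\mathrm{BMG}(f)\cap\langle\Delta^2\rangle=\{1\}$. By the first sentence of Theorem~\ref{t:curves}(c), the index is infinite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{t:curves}(c), second sentence]
Let $f$ be irreducible with $s\ge2$ Puiseux pairs. Then $h_*$ has finite order by L\^e \cite{Le}. The link $K$ is an iterated torus knot with parameters $(p_i,a_i)$, $i=1,\dots,s$, where $p_i,a_i\ge2$ are coprime, $a_{i+1}>a_ip_ip_{i+1}$, and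
\[
A_K(t)=\prod_{i=1}^sA_{T(p_i,a_i)}\big(t^{p_{i+1}\cdots p_s}\big)
\]
\cite{EN}. The roots of the $i$-th factor have orders dividing $M_i=p_ip_{i+1}\cdots p_sa_i$. The order $M_i$ occurs: if $\zeta$ is a primitive $M_i$-th root of unity, then $\zeta^{p_{i+1}\cdots p_s}$ has order $p_ia_i$. Moreover
\[
M_{i+1}=p_{i+1}\cdots p_s\,a_{i+1}>p_{i+1}\cdots p_s\,a_ip_ip_{i+1}>M_i .
\]
So the maximal order of a root of $A_K$ is $M:=M_s=p_sa_s$.

Suppose $A_K=A_{T(p,q)}$ with $p,q\ge2$ coprime. Then $pq=M$. Let $\boldsymbol\mu_k$ be the group of $k$-th roots of unity. The roots of $A_{T(p,q)}$ form the set $\boldsymbol\mu_M\setminus(\boldsymbol\mu_p\cup\boldsymbol\mu_q)$, which contains the set $\boldsymbol\mu_M\setminus(\boldsymbol\mu_{p_s}\cup\boldsymbol\mu_{a_s})$ of roots of the last factor of $A_K$. Hence $\boldsymbol\mu_p\cup\boldsymbol\mu_q\subset\boldsymbol\mu_{p_s}\cup\boldsymbol\mu_{a_s}$. Looking at generators, we see that each of $p,q$ divides $p_s$ or $a_s$.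
\begin{itemize}
\item If both divide the same one, then so does $pq=p_sa_s$, as $p,q$ are coprime. This forces $a_s=1$ or $p_s=1$, a contradiction.
\item Otherwise $pq=p_sa_s$ forces $\{p,q\}=\{p_s,a_s\}$. Then the factors with $i<s$ have degree $0$. But their degrees are $(p_i-1)(a_i-1)p_{i+1}\cdots p_s>0$, and there is at least one, since $s\ge2$.
\end{itemize}
So $K$ is not a torus knot. It is not the unknot, as $A_K\ne1$. By \cite{BZ} its group has trivial center.
\end{proof}

\section{Suspension}\label{s:susp}

Adding a square changes the intersection form from symmetric to skew or back, and it changes the groups generated by the Picard--Lefschetz transformations. But by \eqref{eq:stab} the stabilizer depends only on which vanishing cycles agree up to sign. This is not affected by suspension, provided that one isomorphism $H\to\tilde H$ matches \emph{all} vanishing cycles at once. We construct such an isomorphism as a suspension of thimbles.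

\begin{proof}[Proof of Theorem~\ref{t:susp}]
Let $\tilde f=f+z^2$ and $\tilde F=F+z^2$. This is a versal unfolding of $\tilde f$, since the quotients of the local rings by the partial derivatives are the same. Choose $\varepsilon>0$ such that all radii $\le\varepsilon$ are Milnor radii for $f$ and $\tilde f$. Let $B\subset\mathbb C^n$ have radius $\varepsilon/2$ and $\tilde B\subset\mathbb C^{n+1}$ radius $\varepsilon$. Choose a round disk $D$, and then $U$, small enough for both localizations, with $\operatorname{diam}D\le(\varepsilon/2)^2$ and with all critical points in $\tilde B$ of the functions $\tilde F(\cdot,u)$ inside $B\times\{0\}$. The critical points of $\tilde F(\cdot,u)$ are the points $(x,0)$ with $x$ critical for $F(\cdot,u)$, and the critical values are the same. So both unfoldings have the same $\mathcal D$ and $\mathcal B$, and $\mathrm{BMG}(\tilde f)=\mathrm{BMG}(f)$. If $\mu=1$, then $\mathrm{Br}_1$ is trivial. Let $\mu\ge2$, and let a tilde denote the objects belonging to $\tilde f$. By \eqref{eq:stab} it suffices to construct an isomorphism $H\to\tilde H$ with $\delta_\gamma\mapsto\pm\tilde\delta_\gamma$ for all admissible $\gamma$.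

\emph{The map.} Put $D'=-D$, $s=-*\in\partial D'$ and $Y=B\cap\varphi^{-1}(D')$. Then $X_*=B\cap\varphi^{-1}(s)$, and $\tilde X_*=\{(x,z)\in\tilde B:\varphi(x)+z^2=s\}$. We write $\gamma$ also for the path $-\gamma$ in $D'$ from $s$ to a critical value $v_0$ of $\varphi$. As $u'$ varies in $U$, the corresponding spaces $Y$ form a locally trivial family. For $u'=0$ we get $B\cap f^{-1}(D')$, which is contractible. So $Y$ is contractible and $\partial:H_n(Y,X_*)\to\tilde H_{n-1}(X_*)=H$ is an isomorphism. It maps the class of the Lefschetz thimble $\Theta_\gamma$, the disk swept out by the vanishing spheres over $\gamma$, to $\pm\delta_\gamma$.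

Since $D'$ is round and $s\in\partial D'$, the set $\{s-v:v\in D'\}\setminus\{0\}$ lies in an open half plane. So there is a continuous branch $w(v)=\sqrt{s-v}$ on $D'$, which vanishes only at $v=s$. Define
\[
\iota_\pm:Y\to\tilde X_*,\qquad \iota_\pm(x)=(x,\pm w(\varphi(x))).
\]
The values lie in $\tilde B$, since $|x|^2+|w|^2\le2(\varepsilon/2)^2<\varepsilon^2$. As $\iota_+=\iota_-$ on $X_*$, the rule $c\mapsto(\iota_+)_*c-(\iota_-)_*c$ sends relative cycles to cycles and chains in $X_*$ to $0$. So it defines a homomorphism
\[
\Sigma:H_n(Y,X_*)\to H_n(\tilde X_*)=\tilde H.
\]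

\emph{Thimbles go to vanishing cycles.} On $\Theta_\gamma$ we have $\varphi=s$ only on the boundary. So $\Sigma[\Theta_\gamma]$ is, up to sign, the fundamental class of the $n$-sphere $\iota_+(\Theta_\gamma)\cup\iota_-(\Theta_\gamma)$, the double of the disk $\Theta_\gamma$. We shrink this sphere along $\gamma$. For $\tau\in\gamma\setminus\{v_0\}$ let $\Theta_\gamma^\tau\subset\Theta_\gamma$ be the part over the segment of $\gamma$ from $\tau$ to $v_0$, and put
\[
\tilde S_\tau=\{(x,z):x\in\Theta_\gamma^\tau,\ z^2=\tau-\varphi(x)\}\subset\tilde B\cap\{\varphi+z^2=\tau\}.
\]
As $\gamma$ is embedded, $\tau-\varphi$ vanishes on $\Theta_\gamma^\tau$ only along $\partial\Theta_\gamma^\tau$. The set of pairs $(\tau,v)$ with $v$ strictly behind $\tau$ on $\gamma$ is contractible, so there is a branch of $\sqrt{\tau-v}$ on it which is continuous in $(\tau,v)$; it extends by $0$ to $v=\tau$. Hence the $\tilde S_\tau$ form a continuous family of spheres, each the double of $\Theta_\gamma^\tau$, with $\tilde S_s=\iota_+(\Theta_\gamma)\cup\iota_-(\Theta_\gamma)$. So $[\tilde S_s]$ is obtained from $[\tilde S_\tau]$, $\tau$ near $v_0$, by transport along $\gamma$.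

Take $\gamma$ straight near $v_0$ and Morse coordinates with $\varphi=v_0+\sum y_i^2$. For $\tau$ near $v_0$ we may take $\Theta_\gamma^\tau=\{\sqrt{\tau-v_0}\,r:r\in\mathbb R^n,|r|\le1\}$. At such a point $\tau-\varphi=(\tau-v_0)(1-|r|^2)$. Hence $\tilde S_\tau=\sqrt{\tau-v_0}\cdot S^n$ with $S^n\subset\mathbb R^{n+1}$ the unit sphere. This is the standard vanishing sphere of $\varphi+z^2=v_0+\sum y_i^2+z^2$. Therefore $\Sigma[\Theta_\gamma]=\pm\tilde\delta_\gamma$.

So $\Sigma\circ\partial^{-1}:H\to\tilde H$ sends $\delta_\gamma$ to $\pm\tilde\delta_\gamma$ for all admissible $\gamma$. For a distinguished system it sends a basis to a basis, so it is an isomorphism.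

\emph{Several squares.} Let $f_j=f+z_1^2+\dots+z_j^2$, $0\le j\le k$. Choose $\varepsilon$ such that all radii $\le\varepsilon$ are Milnor radii for all $f_j$, balls $B_j$ of radius $\varepsilon/2^{k-j}$, and a common round disk $D$ and ball $U$ small enough for all of them, with $\operatorname{diam}D\le(\varepsilon/2^k)^2$ and with all critical points in $B_j$ of the unfolding of $f_j$ inside $B_0\times\{0\}$. The argument above applies to each step from $f_j$ to $f_{j+1}$. With Theorems~\ref{t:main} and~\ref{t:curves}(c), which hold for every admissible choice, this gives the last claim.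
\end{proof}

\section{One variable}\label{s:one}

For $n=1$ the fiber is a finite set. Its mapping class group is a symmetric group, which acts faithfully on $\tilde H_0$, so nothing is lost in passing from $\rho_{geo}$ to $\rho$. Moreover a polynomial is determined, up to an affine change of the variable, by its critical values and its permutation monodromy. We use this to lift a stabilizing braid to a \emph{loop} of polynomials.

\subsection{Weighted homogeneous unfoldings}

The lift lives in a global parameter space, whereas $\mathrm{BMG}(f)$ is defined by loops in the small ball $U$. The following lemma, used here and in Section~\ref{s:ADE}, relates the two. Let $f$ be a weighted homogeneous polynomial with an isolated critical point at $0$, where the $x_i$ have positive weights. Let the $g_i$ be weighted homogeneous polynomials such that all $u_i$ can be given positive weights making $F$ weighted homogeneous. Let $V=\mathbb C^{\mu-1}$ be the global parameter space of $u'$.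

\begin{lemma}\label{l:wh}
In this situation:
\begin{enumerate}
\item[(i)] For each $u\in\mathbb C\times V$ the function $F(\cdot,u)$ has exactly $\mu$ critical points in $\mathbb C^n$, counted with multiplicity; for $u'\in U$ they all lie in $B$.
\item[(ii)] Let $\mathcal B_{glob}\subset V$ be the set of $u'$ for which the $\mu$ critical values are not distinct. Then $\mathcal B=\mathcal B_{glob}\cap U$.
\item[(iii)] Let $E=\mathbb C\times(V\setminus\mathcal B_{glob})$, let $\Lambda:E\to\mathrm{Conf}_\mu(\mathbb C)$ send $u$ to the set of critical values of $F(\cdot,u)$, and let $P_0=\Lambda(0,u_0')$. Then the image of $\pi_1(E,(0,u_0'))$ in $\pi_1(\mathrm{Conf}_\mu(\mathbb C),P_0)\cong\mathrm{Br}_\mu$ is $\mathrm{BMG}(f)$.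
\end{enumerate}
\end{lemma}

Here $\mathrm{Conf}_\mu$ denotes the space of unordered configurations of $\mu$ different points. We identify $D$ with $D'=-D$ by $-1$. Then $D_{u'}\cap\mathcal D$ becomes $\Lambda(0,u')\subset\operatorname{int}D'$ for $u'\in U\setminus\mathcal B$. The identification with $\mathrm{Br}_\mu$ is the usual one, together with the homotopy equivalence $\mathrm{Conf}_\mu(\operatorname{int}D')\to\mathrm{Conf}_\mu(\mathbb C)$.

\begin{proof}
(i) The set $\{(x,u')\in\mathbb C^n\times V:d_xF=0\}$ is closed and invariant under the weighted action of $\mathbb C^*$, and it meets $u'=0$ only in $x=0$. Its projection to $V$ is proper: if $x_k\to\infty$ with $u_k'$ bounded, rescale so that $x_k$ has weighted norm $1$; then $u_k'$ becomes a sequence tending to $0$, and a limit point $(x,0)$ with $x\ne0$ lies in the set, a contradiction. So the number of critical points, counted with multiplicity, is constant, equal to its value $\mu$ at $u'=0$. For $u'\in U$ the critical points in $B$ already have total multiplicity $\mu$. (ii) follows from (i).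

(iii) A loop $\alpha$ in $U\setminus\mathcal B$ gives the loop $(0,\alpha)$ in $E$ with the same braid. So $\mathrm{BMG}(f)$ is contained in the image. Conversely, a loop in $E$ based at $(0,u_0')$ is homotopic to a loop $(0,\alpha)$, by contracting the first component. For $\lambda\in(0,1]$ the weighted action $u'\mapsto\lambda\cdot u'$ preserves $\mathcal B_{glob}$ and does not increase absolute values of coordinates, so it maps the ball $U$ into itself. For small $\lambda_0$ it moves the compact set $\alpha$ into $U$. Go from $u_0'$ to $\lambda_0\cdot u_0'$ along $\lambda\cdot u_0'$, follow $\lambda_0\cdot\alpha$, and return. This is a loop $\alpha_1$ in $U\setminus\mathcal B$, homotopic to $\alpha$ in $V\setminus\mathcal B_{glob}$ relative to the base point. So the given loop and $(0,\alpha_1)$ have the same image in $\pi_1(\mathrm{Conf}_\mu(\mathbb C),P_0)$. Since the critical values along $\alpha_1$ lie in $\operatorname{int}D'$, this image is in $\mathrm{BMG}(f)$.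
\end{proof}

\subsection{Proof of Theorem~\ref{t:one}}

For $n=1$, $f$ is right equivalent to $x^{\mu+1}$. By Section~\ref{ss:choices} we may take
\[
F=x^{\mu+1}+u_1+u_2x+\dots+u_\mu x^{\mu-1},
\]
with weights $1$ for $x$ and $\mu+2-i>0$ for $u_i$. So Lemma~\ref{l:wh} applies. The $F(\cdot,u)$, $u\in\mathbb C\times V$, are exactly the monic polynomials of degree $\mu+1$ that are \emph{centered}, i.e.\ have no $x^\mu$-term. For $u\in D\times U$ there are $\mu+1$ zeros in $B$, counted with multiplicity: this is so for $u=0$, and no zeros lie on $\partial B$. So all roots of $F(\cdot,u)$ lie in $B$. In particular, with $\varphi=F(\cdot,(0,u_0'))$ and $s=-*$, the fiber $X_*$ is the full preimage $\varphi^{-1}(s)$, and $F_\mu=\pi_1(\mathbb C\setminus P_0,s)$.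

\emph{Step 1: $\Lambda:E\to\mathrm{Conf}_\mu(\mathbb C)$ is a finite covering.} Let $w_1,\dots,w_\mu$ be the critical values of $F(\cdot,u)$ with multiplicity, and extend $\Lambda$ to $\mathbb C\times V\to\mathbb C^\mu$ by sending $u$ to the coefficients of $\prod_j(T-w_j)$. These are weighted homogeneous of weights $j(\mu+1)$, $j=1,\dots,\mu$. If $\Lambda(u)=0$, then every critical point of multiplicity $m$ is a root of multiplicity $m+1$, and summing up gives $\mu+\#\{\text{critical points}\}\le\mu+1$. So there is only one critical point $c$, and $F(\cdot,u)=(x-c)^{\mu+1}$. Since $F(\cdot,u)$ is centered, $c=0$ and $u=0$. A weighted homogeneous map with positive weights that vanishes only at $0$ is proper. If the $w_j$ are distinct, the critical points $\xi_j$ are simple and distinct, and $(\partial w_j/\partial u_i)=(\xi_j^{i-1})$ is an invertible Vandermonde matrix. So over $\mathrm{Conf}_\mu(\mathbb C)$, whose preimage is $E$, $\Lambda$ is a proper local homeomorphism, hence a finite covering.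

\emph{Step 2: lifting a braid.} Let $\beta\in\mathrm{Stab}(\rho)$, represented by a diffeomorphism $b$ of $D'$ fixing $\partial D'$ pointwise with $b(P_0)=P_0$. Forgetting the marked points, there is an isotopy $b_t$ relative to $\partial D'$ from $b_0=\mathrm{id}$ to $b_1=b$. Extend $b_t$ by the identity to $\mathbb C$. Then $P_t=b_t(P_0)$ is a loop in $\mathrm{Conf}_\mu(\operatorname{int}D')$ representing $\beta$ or $\beta^{-1}$. Lift it by $\Lambda$ to a path of monic centered polynomials $p_t$ with $p_0=\varphi$. We show $p_1=p_0$.

Let $r_t:\pi_1(\mathbb C\setminus P_t,s)\to\mathrm{Sym}(p_t^{-1}(s))$ be the monodromy of $p_t$, and let $\tau_t:p_0^{-1}(s)\to p_t^{-1}(s)$ be the bijection obtained by following the $\mu+1$ simple roots of $p_t=s$. By continuity $r_t(b_t(x))=\tau_tr_0(x)\tau_t^{-1}$ for $x\in F_\mu$. The symmetric group acts faithfully on $H=\tilde H_0(p_0^{-1}(s))$, so $\beta\in\mathrm{Stab}(\rho)$ means $r_0\circ\beta=r_0$. With $t=1$ and $y=\beta(x)$ we obtain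
\[
r_1(y)=\tau_1r_0(y)\tau_1^{-1}\qquad(y\in F_\mu).
\]
So there is an isomorphism $g$ between the coverings of $\mathbb C\setminus P_0$ given by $p_0$ and $p_1$ which equals $\tau_1$ over $s$. As $p_1\circ g=p_0$ and $p_1$ is proper, the map $g$ is bounded near the punctures, and so is its inverse. Hence $g$ extends to a biholomorphic map $\mathbb C\to\mathbb C$ with $p_1\circ g=p_0$. So $g(x)=ax+c$. Since both polynomials are monic, $a^{\mu+1}=1$. Since both are centered, $c=0$.

\emph{Step 3: $a=1$.} Without further information one could only conclude that $p_1$ and $p_0$ differ by a rotation. This is excluded because the braid fixes $\partial D'$ pointwise and the monodromy is compared over $s\in\partial D'$. Move the base point from $s$ along an arc outside $\operatorname{int}D'$ to a point $s'$ with $|s'|$ large. No critical values of any $p_t$ lie on the arc. So over $s'$ the map $g$ equals the bijection $p_0^{-1}(s')\to p_1^{-1}(s')$ obtained by following roots in $t$. Now $p_t(x)=x^{\mu+1}(1+o(1))$ for $|x|\to\infty$, uniformly in $t\in[0,1]$. Choose pairwise disjoint disks of radius $\kappa|\eta|$ about the $(\mu+1)$-th roots $\eta$ of $s'$,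 with $\kappa$ a small constant. On their boundaries $|x^{\mu+1}-s'|$ is at least a fixed multiple of $|s'|$, while $|p_t(x)-x^{\mu+1}|=o(|s'|)$. By Rouch\'e's theorem, for $|s'|$ large and all $t$ each disk contains exactly one root of $p_t=s'$. These are all the roots. So following roots in $t$ maps the root near $\eta$ to the root near $\eta$. But $g$ maps the root near $\eta$ to the one near $a\eta$. Hence $a=1$ and $p_1=p_0$.

\emph{Conclusion.} The lift is a loop in $E$ based at $(0,u_0')$ whose braid is $\beta^{\pm1}$. By Lemma~\ref{l:wh}(iii), $\beta\in\mathrm{BMG}(f)$. Together with Lemma~\ref{l:incl}, $\mathrm{BMG}(f)=\mathrm{Stab}(\rho)$.\qed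

\section{Simple singularities}\label{s:ADE}

\begin{proof}[Proof of Theorem~\ref{t:ADE}]
For $\mu=1$ the group $\mathrm{Br}_1$ is trivial. Let $f$ be simple with $\mu\ge2$. By Theorem~\ref{t:susp} and Section~\ref{ss:choices} we may assume that $n$ is odd. We compute the indices of both groups.

\emph{The stabilizer.} For $n$ odd, $(H,\pm\langle\ ,\ \rangle)$ is the root lattice of the corresponding type with Weyl group $W$, the $T_\delta$ are reflections in roots, and there is a distinguished basis of simple roots (A'Campo, Gabrielov; see \cite{AGV}). Record $\rho$ by the tuple $(\rho(x_1),\dots,\rho(x_\mu))$. Its $\mathrm{Br}_\mu$-orbit is the Hurwitz orbit of a factorization of a Coxeter element $c\in W$ into the $\mu$ simple reflections. The Hurwitz action is transitive on all factorizations of $c$ into $\mu$ reflections (Bessis \cite{Bessis}). Their number is $\mu!\,\mathsf h^\mu/|W|$, with $\mathsf h$ the Coxeter number (Deligne; Reading \cite{Reading}). So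
\[
[\mathrm{Br}_\mu:\mathrm{Stab}(\rho)]=\mu!\,\mathsf h^\mu/|W|.
\]

\emph{The braid monodromy group.} For simple singularities $F$ can be taken weighted homogeneous with positive weights for all $u_i$. By Looijenga \cite{Looijenga} the critical value map $\Lambda:E\to\mathrm{Conf}_\mu(\mathbb C)$ of Lemma~\ref{l:wh} is a covering of degree $\mu!\,\mathsf h^\mu/|W|$. Its total space $E=\mathbb C\times(V\setminus\mathcal B_{glob})$ is connected, being the complement of a proper analytic subset of an affine space. So the image of $\pi_1(E)$ has this index, and by Lemma~\ref{l:wh}(iii)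
\[
[\mathrm{Br}_\mu:\mathrm{BMG}(f)]=\mu!\,\mathsf h^\mu/|W|.
\]
Since $\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho)$ by Lemma~\ref{l:incl} and both have the same finite index, they are equal.
\end{proof}

For $A_2$ the index is $2!\cdot3^2/6=3$, in agreement with Section~\ref{s:A2}.

\begin{thebibliography}{99}

\bibitem{AGV} V. I. Arnold, S. M. Gusein-Zade, A. N. Varchenko, \emph{Singularities of Differentiable Maps II}.

\bibitem{Bessis} Bessis, \emph{The dual braid monoid}, Ann. Sci. ENS \textbf{36} (2003).

\bibitem{BZ} Burde and Zieschang, \emph{Eine Kennzeichnung der Torusknoten}, Math. Ann. \textbf{167} (1966).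

\bibitem{EN} Eisenbud and Neumann, \emph{Three-Dimensional Link Theory\,\dots}, Appendix to Chapter I.

\bibitem{FM} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Le} L\^e D\~ung Tr\'ang, \emph{Sur les n{\oe}uds alg\'ebriques}, Compositio Math. \textbf{25} (1972).

\bibitem{Lonne} Michael L\"onne, \emph{Braid Monodromy of Hypersurface Singularities}, arXiv:math/0602371 (2006).

\bibitem{Looijenga} Looijenga, \emph{The complement of the bifurcation variety of a simple singularity}, Invent. Math. \textbf{23} (1974).

\bibitem{Milnor} Milnor, \emph{Singular Points of Complex Hypersurfaces}.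

\bibitem{Reading} Reading, \emph{Chains in the noncrossing partition lattice}, SIAM J. Discrete Math. \textbf{22} (2008).

\end{thebibliography}

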